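\title{Local times of the height and contour functions of conditioned Galton--Watson trees}

\begin{abstract}
Let $T_n$ be a critical Galton--Watson tree with offspring variance $\sigma^2\in(0,\infty)$, conditioned to have $n+1$ vertices. We prove that the local times of its height function and of its contour function, regarded as functions of time and level, converge in law after rescaling, uniformly and jointly with the \L ukasiewicz path, to $\eta$ and $2\eta$, where $\eta$ is the local time of $2\mathbf e/\sigma$ and $\mathbf e$ is the standard Brownian excursion. No moment beyond the second and no aperiodicity is assumed. The proof views the tree from a uniform vertex. The vertices explored before it form a branching process with immigration, and the subtrees explored after it absorb the conditioning on the size; monotonicity in time then carries the result from random times to all times. We also give a necessary and sufficient condition on a weight $f$ for the same convergence to hold when each vertex is counted with weight $f$ of its number of children.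
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Trees, coding functions and local times}

A plane tree is a rooted tree in which the children of each vertex are ordered from left to right. For a vertex $u$ we write $|u|$ for its height (the graph distance to the root) and $\deg u$ for its number of children; $|\tau|$ is the number of vertices of the tree $\tau$. Let $\tau$ have $n+1$ vertices, listed as $v_0,\dots,v_n$ in depth-first (lexicographic) order: the root comes first, then the subtree of its leftmost child in depth-first order, then the subtree of the next child, and so on. Three functions encode $\tau$.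
\begin{itemize}
\item The \emph{height function} is $H(i)=|v_i|$, $0\le i\le n$.
\item The \emph{contour function} $C(s)$, $0\le s\le 2n$, is the height at step $s$ of the contour walk, which starts and ends at the root, goes around the tree from left to right, and traverses each of the $n$ edges twice.
\item The \emph{\L ukasiewicz path} is $S(k)=\sum_{i<k}(\deg v_i-1)$, $0\le k\le n+1$.
\end{itemize}

Let $\xi$ be a random variable with values in $\{0,1,2,\dots\}$ and $p_k=\mathbb P(\xi=k)$. Throughout the paper
\[
\mathbb E\xi=1,\qquad 0<\sigma^2:=\operatorname{Var}\xi<\infty .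
\]
These assumptions force $p_0>0$ and $p_k>0$ for some $k\ge2$. The Galton--Watson tree $T$, in which the vertices have independent numbers of children distributed as $\xi$, is then almost surely finite, and $\mathbb P(T=\tau)=\prod_{w\in\tau}p_{\deg w}$. Call $n$ \emph{admissible} if $\mathbb P(|T|=n+1)>0$. For admissible $n$ let $T_n$ be $T$ conditioned on $|T|=n+1$, and let $H_n$, $C_n$, $S_n$ be its coding functions. All limits $n\to\infty$ are taken along admissible $n$.

For $\varphi:\{0,\dots,m\}\to\mathbb Z$, an integer $0\le k\le m$ and $h\in\mathbb Z$, put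
\[
L(\varphi;k,h)=\#\{0\le i\le k:\ \varphi(i)=h\},
\]
and extend $L(\varphi;\cdot,\cdot)$ to $[0,m]\times\mathbb R$ by bilinear interpolation on each unit square with integer corners. Thus $L(H_n;k,h)$ counts the vertices of height $h$ among the first $k+1$ vertices, and $L(H_n;n,h)$ is the size of generation $h$. For $(t,y)\in[0,1]\times\mathbb R$ define
\[
\ell_n^H(t,y)=n^{-1/2}L(H_n;nt,y\sqrt n),\qquad \ell_n^C(t,y)=n^{-1/2}L(C_n;2nt,y\sqrt n),\qquad s_n(t)=n^{-1/2}S_n(\lfloor (n+1)t\rfloor).
\]
The continuous counterpart is the following. A continuous function $\eta(\varphi;t,y)$ on $[0,1]\times\mathbb R$ is the \emph{local time} (occupation density) of a continuous $\varphi:[0,1]\to\mathbb R$ if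
\begin{equation}\label{eq:occupation}
\int_0^t g(\varphi(s))\,ds=\int_{\mathbb R}g(y)\,\eta(\varphi;t,y)\,dy\qquad\text{for all $t\in[0,1]$ and all bounded measurable $g$.}
\end{equation}
Let $\mathbf e$ be the standard Brownian excursion on $[0,1]$. Almost surely $2\mathbf e/\sigma$ has a local time; we take this as given and write $\eta(t,y)=\eta(2\mathbf e/\sigma;t,y)$.

The problem, which comes from Miermont and Sen \cite{MS}, is to decide whether
\[
\ell_n^H\longrightarrow\eta\qquad\text{and}\qquad \ell_n^C\longrightarrow2\eta\qquad\text{in law in }C([0,1]\times\mathbb R).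
\]
Here $C([0,1]\times\mathbb R)$ carries the topology of uniform convergence on compact sets. We write $C_0$ for spaces of continuous functions vanishing at infinity, with the uniform norm, and $\mathbb D[0,1]$ for the Skorokhod space; recall that convergence in $\mathbb D[0,1]$ to a continuous function is the same as uniform convergence.

\subsection{Which answer to expect}

The normalization and the factor $2$ can be read off from total masses. Since $\sum_hL(\varphi;k,h)=k+1$,
\[
\int\ell_n^H(t,y)\,dy=t+\frac1n,\qquad \int\ell_n^C(t,y)\,dy=2t+\frac1n,\qquad \int\eta(t,y)\,dy=t .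
\]
The constant $2/\sigma$ is visible for the geometric law $p_k=2^{-k-1}$, which has $\sigma^2=2$. In this case $\mathbb P(T=\tau)=2^{-2n-1}$ for every tree with $n+1$ vertices, so $C_n$ is a simple random walk of length $2n$ conditioned to stay nonnegative and to end at $0$. Its steps have variance $1$, so one expects $C_n(2nt)\approx\sqrt{2n}\,\mathbf e(t)=\sqrt n\cdot2\mathbf e(t)/\sigma$. For a general law, neither $H_n$ nor $C_n$ is a conditioned random walk, but $S_n$ is; it scales to $\sigma\mathbf e$, and we shall see that $H_n(k)\approx 2S_n(k)/\sigma^2$ for most $k$.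

One therefore guesses that the answer is yes. The guess does not follow from any statement about the paths alone, because local time is not a continuous function of the path. Replacing $H_n$ by $2\lfloor H_n/2\rfloor$ moves $n^{-1/2}H_n$ by at most $n^{-1/2}$ and empties every odd level, so that the rescaled level counts vanish on a grid of mesh $2n^{-1/2}$ and can converge locally uniformly only to $0$. What has to be proved is that nearby levels carry nearly the same number of vertices, uniformly in the level and in the time up to which one counts.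

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $\mathbb E\xi=1$ and $0<\sigma^2<\infty$. As $n\to\infty$ along admissible values,
\[
(s_n,\ell_n^H,\ell_n^C)\longrightarrow(\sigma\mathbf e,\eta,2\eta)\qquad\text{in law in }\mathbb D[0,1]\times C_0([0,1]\times\mathbb R)^2 .
\]
In particular $\ell_n^H\to\eta$ and $\ell_n^C\to2\eta$ in law in $C([0,1]\times\mathbb R)$, jointly.
\end{theorem}

The method also handles weighted counts. For $f:\{0,1,2,\dots\}\to\mathbb R$ let
\[
L_n^f(k,h)=\sum_{i\le k,\ H_n(i)=h}f(\deg v_i),
\]
extended by bilinear interpolation, and let $\ell_n^f(t,y)=n^{-1/2}L_n^f(nt,y\sqrt n)$. The weight $f\equiv1$ gives $\ell_n^H$; the weight $f=\mathbf 1_{\{0\}}$ counts leaves; and for $f(j)=j+1$ one has $L_n^f(n,h)=L(C_n;2n,h)$, since the contour walk visits $u$ exactly $\deg u+1$ times.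

\begin{theorem}\label{thm:weights}
Let $\xi$ be as in Theorem~\ref{thm:main} and let $f:\{0,1,2,\dots\}\to\mathbb R$ be any function. The following are equivalent.
\begin{enumerate}
\item[(i)] $x^2\,\mathbb P(|f(\xi)|>x)\to0$ as $x\to\infty$.
\item[(ii)] $\mathbb E|f(\xi)|<\infty$ and $n^{-1/2}\sup_{k\le n,\,h\in\mathbb Z}\big|L_n^f(k,h)-\mathbb Ef(\xi)\,L(H_n;k,h)\big|\to0$ in probability.
\item[(iii)] $\mathbb E|f(\xi)|<\infty$ and $\ell_n^f\to\mathbb Ef(\xi)\,\eta$ in law in $C([0,1]\times\mathbb R)$.
\item[(iv)] The sequence $(\ell_n^f)$ is tight in $C([0,1]\times\mathbb R)$.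
\end{enumerate}
\end{theorem}

Condition (i) holds whenever $f(j)=O(1+j)$, because $x^2\mathbb P(\xi>x)\le\mathbb E[\xi^2;\xi>x]\to0$. Its meaning is this. A vertex with $|f(\deg u)|>\delta\sqrt n$ changes $\ell_n^f$ by more than $\delta$ within time $1/n$, which a continuous limit cannot tolerate. Among $n$ independent copies of $\xi$ the expected number of such values is $n\mathbb P(|f(\xi)|>\delta\sqrt n)$, and (i) says that this tends to $0$ for every $\delta>0$.

\subsection{The method}

At a fixed time $k$ the function $h\mapsto L(H_n;k,h)$ has no convenient description. At a uniform random time $I$ it has one. The vertex $v_I$ is then uniform in $T_n$, and the tree decomposes along the path from the root to $v_I$ (Section~\ref{sec:spine}). The proof has four steps.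
\begin{enumerate}
\item Without the conditioning on the size, the subtrees hanging from this path are independent Galton--Watson trees. An event that does not look at the subtrees on the right of the path, and that is unlikely without conditioning, stays unlikely in $T_n$ (Section~\ref{sec:transfer}).
\item The level counts on the left of the path form a critical branching process with immigration, and a truncated fourth-moment estimate bounds its oscillations (Section~\ref{sec:profile}).
\item Hence $\ell_n^H(I/n,\cdot)$ is tight. Its limit is identified through the \L ukasiewicz path (Sections~\ref{sec:walk} and~\ref{sec:random}).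
\item Since $\ell_n^H$ is nondecreasing in $t$, convergence at a sequence of independent uniform times implies uniform convergence. The contour function is reduced to the height function by an exact identity (Section~\ref{sec:all}).
\end{enumerate}
Theorem~\ref{thm:weights} is proved in Section~\ref{sec:weights}.

We write $a\lesssim b$ if $a\le cb$ for a constant $c$ that depends only on the law of $\xi$, and $m_2=\mathbb E\xi^2=\sigma^2+1$. For a function $\varphi$ on $\mathbb R$ or on $[0,1]\times\mathbb R$, the modulus $\omega(\varphi;\delta)$ is the supremum of $|\varphi(z)-\varphi(z')|$ over points whose coordinates differ by at most $\delta$.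

\section{A tree seen from one of its vertices}\label{sec:spine}

This section is deterministic. A \emph{pointed tree} is a pair $(\tau,u)$ with $\tau$ a finite plane tree and $u\in\tau$. Let $h=|u|$ and let $u_0,u_1,\dots,u_h=u$ be the path from the root to $u$, called the \emph{spine}. For $1\le i\le h$ let $G_i$ and $G'_i$ be the numbers of siblings of $u_i$ to its left and to its right, so that $\deg u_{i-1}=1+G_i+G'_i$, and let $N'=\sum_{i\le h}G'_i$. The subtrees rooted at left siblings of $u_1,\dots,u_h$ are the \emph{left subtrees}, and their vertices are the \emph{left vertices}; \emph{right subtrees} and \emph{right vertices} are defined with right siblings. The \emph{top subtree} $T^{\mathrm{top}}$ consists of $u$ and its descendants. Every vertex is a left vertex, a right vertex, a vertex of $T^{\mathrm{top}}$, or one of $u_0,\dots,u_{h-1}$, and these cases exclude each other. Let $Y_r$, $Y'_r$, $Y_r^{\mathrm{top}}$ be the numbers of left, right and top vertices at height $r\in\mathbb Z$ in $\tau$. Figure~\ref{fig:spine} shows an example.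

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1.05cm,every node/.style={draw,circle,inner sep=0pt,minimum size=6mm,font=\small}]
\node[fill=black,text=white] (v0) at (0,0) {0};
\node[fill=black,text=white] (v4) at (0,1) {4};
\node[fill=black,text=white] (v7) at (0,2) {7};
\node[dashed] (v8) at (0,3) {8};
\node[fill=gray!35] (v1) at (-3,1) {1};
\node[fill=gray!35] (v2) at (-3.6,2) {2};
\node[fill=gray!35] (v3) at (-2.4,2) {3};
\node[fill=gray!35] (v5) at (-1.2,2) {5};
\node[fill=gray!35] (v6) at (-1.2,3) {6};
\node[rectangle] (v9) at (1.2,2) {9};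
\node[rectangle] (v10) at (3,1) {10};
\node[rectangle] (v11) at (3,2) {11};
\draw (v0)--(v1) (v1)--(v2) (v1)--(v3) (v4)--(v5) (v5)--(v6) (v7)--(v8) (v4)--(v9) (v0)--(v10) (v10)--(v11);
\draw[very thick] (v0)--(v4) (v4)--(v7);
\end{tikzpicture}
\caption{A plane tree with $12$ vertices, labeled in depth-first order and pointed at vertex $7$. Black: the spine from the root $0$ to the marked vertex. Gray: left vertices. Squares: right vertices. The top subtree consists of vertices $7$ and $8$. The vertices labeled $0,\dots,7$ are exactly the black and the gray ones.}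
\label{fig:spine}
\end{figure}

\begin{lemma}\label{lem:decomp}
Let $\tau$ have $n+1$ vertices and $u=v_k$. Then $\{v_0,\dots,v_k\}$ is the union of the spine and the set of left vertices, and for all $r\in\mathbb Z$
\begin{equation}\label{eq:decomp}
L(H;k,r)=Y_r+\mathbf 1_{\{0\le r\le h\}},\qquad L(H;n,r)=Y_r+Y'_r+Y^{\mathrm{top}}_r+\mathbf 1_{\{0\le r<h\}} .
\end{equation}
Moreover $S(k)=N'$, and $Y_r=0$ for $r\le0$ while, for $r\ge0$,
\begin{equation}\label{eq:recursion}
Y_{r+1}=\sum_{w\ \mathrm{left},\ |w|=r}\deg w+G_{r+1}\mathbf 1_{\{r<h\}} .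
\end{equation}
\end{lemma}

\begin{proof}
In depth-first order a vertex precedes $u$ exactly when it is an ancestor of $u$ or its path from the root leaves the spine to the left. This gives the first claim and the first identity in \eqref{eq:decomp}; the second is the partition of the vertex set described above. A left vertex at height $r+1$ is a child of a left vertex or a left sibling of $u_{r+1}$, which gives \eqref{eq:recursion}.

For $k=0$ both $S(k)$ and $N'$ vanish. Let $k\ge1$. The root together with the children of $v_0,\dots,v_{k-1}$ form a set of $1+\sum_{i<k}\deg v_i$ vertices, which contains $v_0,\dots,v_{k-1}$ because a parent precedes its children. So $S(k)+1$ is the number of vertices of index at least $k$ whose parent has index less than $k$. Such a parent is not a left vertex, since children of left vertices are left vertices and have index less than $k$. So it is one of $u_0,\dots,u_{h-1}$, and its children of index at least $k$ are the right siblings of spine vertices and $u$ itself. There are $N'+1$ of them.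
\end{proof}

The contour function revisits vertices, but the revisits at level $h$ can be matched with first visits at level $h+1$.

\begin{lemma}\label{lem:contour}
For an integer $0\le s\le2n$ let $\kappa(s)=(s+C(s))/2$. Then $\kappa(s)\in\{0,\dots,n\}$, and for all $h\in\mathbb Z$
\[
\big|L(C;s,h)-L(H;\kappa(s),h)-L(H;\kappa(s),h+1)\big|\le1 .
\]
\end{lemma}

\begin{proof}
Among the first $s$ steps of the contour walk, the up-steps outnumber the down-steps by $C(s)$, so there are $\kappa(s)$ up-steps. Each up-step discovers a new vertex, and vertices are discovered in depth-first order; hence the vertices seen by time $s$ are $v_0,\dots,v_{\kappa(s)}$. Let $h\ge0$. A visit to level $h$ at a time at most $s$ is either the first visit to a vertex of height $h$ (at time $0$ or after an up-step), and there are $L(H;\kappa(s),h)$ of these, or it follows a down-step from $h+1$ to $h$. Up-steps from $h$ to $h+1$ and down-steps from $h+1$ to $h$ alternate, starting with an up-step, and the former number $L(H;\kappa(s),h+1)$. Therefore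
\begin{equation}\label{eq:contour}
L(C;s,h)=L(H;\kappa(s),h)+L(H;\kappa(s),h+1)-\mathbf 1_{\{C(s)\ge h+1\}},\qquad h\ge0 .
\end{equation}
For $h=-1$ the three counts in the statement are $0,0,1$, and for $h\le-2$ they all vanish.
\end{proof}

\begin{example}\label{ex:figure}
For the tree of Figure~\ref{fig:spine}, the heights of $v_0,\dots,v_7$ are $0,1,2,2,1,2,3,2$, so $L(H;7,r)=1,2,4,1$ for $r=0,1,2,3$. With $u=v_7$ we have $h=2$ and $G_1=G'_1=G_2=G'_2=1$. The recursion \eqref{eq:recursion} gives $Y_1=G_1=1$, $Y_2=\deg v_1+G_2=3$, $Y_3=\deg v_2+\deg v_3+\deg v_5=1$, $Y_4=0$, and adding one spine vertex at each of the levels $0,1,2$ recovers $1,2,4,1$. The degrees of $v_0,\dots,v_6$ are $3,2,0,0,3,1,0$, so $S(7)=9-7=2=N'$, the two right siblings being $v_9$ and $v_{10}$. The contour function at times $0,\dots,12$ is $0,1,2,1,2,1,0,1,2,3,2,1,2$. Thus $\kappa(12)=7$ and $L(C;12,1)=5=2+4-1$, as in \eqref{eq:contour}.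
\end{example}

Lemma~\ref{lem:decomp} contains the plan of the proof. Up to one vertex per level, the local time at time $k$ is the sequence $(Y_r)$, which by \eqref{eq:recursion} is the population of a branching process that receives $G_r$ immigrants in generation $r\le h$. The value $S(k)$ is a sum of $h=H(k)$ terms $G'_i$, so a law of large numbers will compare $S(k)$ with $H(k)$. Neither quantity depends on the right subtrees.

\section{The random walk behind the tree}\label{sec:walk}

Let $X,X_1,X_2,\dots$ be independent copies of $\xi-1$, let $R_m=X_1+\dots+X_m$ and $q_m(x)=\mathbb P(R_m=x)$. The steps are centered, have variance $\sigma^2$ and are at least $-1$. Let $d=\gcd\{k:p_k>0\}$. Since $p_0>0$, $d$ is the span of the law of $X$, and $R_m\in-m+d\mathbb Z$. We use two textbook facts.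

\emph{Gnedenko's local limit theorem.} As $m\to\infty$, uniformly in $x\in-m+d\mathbb Z$,
\begin{equation}\label{eq:llt}
q_m(x)=\frac{d}{\sigma\sqrt{2\pi m}}\,e^{-x^2/(2\sigma^2m)}+o(m^{-1/2}),\qquad\text{hence}\qquad \sup_xq_m(x)\lesssim m^{-1/2}\quad(m\ge1).
\end{equation}

\emph{The cycle lemma and the Kemperman--Dwass formula.} A sequence $x_1,\dots,x_N$ of integers at least $-1$ is the sequence $(\deg v_i-1)_{0\le i<N}$ of a plane tree if and only if its partial sums reach $-1$ for the first time at step $N$. If $x_1+\dots+x_N=-1$, exactly one of its $N$ cyclic shifts has this property, namely $x_{\rho+1},\dots,x_N,x_1,\dots,x_\rho$, where $\rho$ is the first index in $\{1,\dots,N\}$ at which the partial sums attain their minimum. The version for forests states that for independent copies $T^{(1)},\dots,T^{(j)}$ of $T$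
\begin{equation}\label{eq:kd}
\mathbb P\big(|T^{(1)}|+\dots+|T^{(j)}|=m\big)=\frac jm\,q_m(-j),\qquad j,m\ge1 .
\end{equation}

In particular $(n+1)\mathbb P(|T|=n+1)=q_{n+1}(-1)$. This can be positive only if $d\mid n$, and by \eqref{eq:llt}
\begin{equation}\label{eq:lower}
q_{n+1}(-1)\gtrsim n^{-1/2}\qquad\text{for all large $n$ with $d\mid n$.}
\end{equation}
So admissible $n$ are multiples of $d$, and all large multiples of $d$ are admissible. The span plays no other role in the paper.

\begin{lemma}\label{lem:shift}
Let $n$ be admissible and $N=n+1$. Condition $X_1,\dots,X_N$ on $R_N=-1$ and let $\rho$ be the first index in $\{1,\dots,N\}$ at which $R$ attains its minimum. Then $(X_{\rho+1},\dots,X_N,X_1,\dots,X_\rho)$ is distributed as $(\deg v_i-1)_{0\le i\le n}$ in $T_n$.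
\end{lemma}

\begin{proof}
The $N$ cyclic shifts of a sequence with sum $-1$ are distinct: otherwise the sequence would be a block repeated $a\ge2$ times, and $a$ would divide $-1$. So the sequence of a tree $\tau$ with $N$ vertices arises from exactly $N$ sequences, each of unconditioned probability $\prod_{w\in\tau}p_{\deg w}$. Its probability is $N\,\mathbb P(T=\tau)/q_N(-1)=\mathbb P(T_n=\tau)$.
\end{proof}

By \eqref{eq:kd} and \eqref{eq:llt}, the total size of $j$ trees lives on the scale $j^2$. The next lemma says that it is spread out on that scale. It is the estimate that will pay for the conditioning.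

\begin{lemma}\label{lem:forest}
For all $j\ge1$, $\ \sup_{m\ge1}\mathbb P\big(|T^{(1)}|+\dots+|T^{(j)}|=m\big)\lesssim j^{-2}$.
\end{lemma}

\begin{proof}
The bound \eqref{eq:llt} alone gives $jm^{-3/2}$, which is too weak for $m$ much smaller than $j^2$; there we need a Gaussian lower tail, which holds because $X\ge-1$. For $w\le1$ we have $e^w\le1+w+w^2$, so $\mathbb Ee^{-\lambda X}\le1+\lambda^2\sigma^2\le e^{\lambda^2\sigma^2}$ for $\lambda\in[0,1]$. Let $a=\max(\sigma^2,\frac12)$ and $0\le x\le m$. With $\lambda=x/(2am)\le1$, Markov's inequality gives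
\[
\mathbb P(R_m\le-x)\le e^{-\lambda x+m\lambda^2a}=e^{-x^2/(4am)},
\]
and for $x>m$ the probability is $0$. Let $m\ge2$ and split the walk at time $\lfloor m/2\rfloor$ into two independent parts, each of length between $m/3$ and $m$. If $R_m=-j$, one part has increment at most $-j/2$, and the increment of the other part is then prescribed. By \eqref{eq:llt} for that other part, $q_m(-j)\lesssim m^{-1/2}e^{-j^2/(16am)}$. This also holds for $m=1$, where only $j=1$ is possible. By \eqref{eq:kd} the probability in the statement is $\lesssim j^{-2}z^{3/2}e^{-z/(16a)}$ with $z=j^2/m$, and $z^{3/2}e^{-z/(16a)}$ is bounded on $[0,\infty)$.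
\end{proof}

The following convergence is classical. We include the proof to cover every span $d$.

\begin{proposition}\label{prop:luka}
$s_n\to\sigma\mathbf e$ in law in $\mathbb D[0,1]$.
\end{proposition}

\begin{proof}
Let $N=n+1$; since $N/n\to1$ we may normalize by $N^{-1/2}$. Let $b_n(t)=N^{-1/2}R_{\lfloor Nt\rfloor}$ with $R$ conditioned on $R_N=-1$. Let $\beta$ be a Brownian motion and $b$ a standard Brownian bridge.

\emph{The bridge on $[0,t_0]$, $t_0<1$.} Let $k=\lfloor Nt_0\rfloor$. By the Markov property, for bounded continuous $F$ on $\mathbb D[0,t_0]$,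
\[
\mathbb EF\big(b_n|_{[0,t_0]}\big)=\mathbb E\Big[F\big((N^{-1/2}R_{\lfloor Nt\rfloor})_{t\le t_0}\big)\,\frac{q_{N-k}(-1-R_k)}{q_N(-1)}\Big],
\]
with $R$ unconditioned on the right. Since $R_k\in-k+d\mathbb Z$ and $d\mid N-1$, the point $-1-R_k$ lies in $-(N-k)+d\mathbb Z$, so \eqref{eq:llt} applies to numerator and denominator. With $\psi(x,a)=a^{-1/2}e^{-x^2/(2\sigma^2a)}$, the ratio equals $\psi\big((1+R_k)/\sqrt N,(N-k)/N\big)+o(1)$ uniformly. As $\psi$ is uniformly continuous on $\mathbb R\times[1-t_0,1]$, this is $\psi(R_k/\sqrt N,1-t_0)+o(1)$. By Donsker's theorem the expectation tends to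
\[
\mathbb E\Big[F\big(\sigma\beta|_{[0,t_0]}\big)\,(1-t_0)^{-1/2}e^{-\beta_{t_0}^2/(2(1-t_0))}\Big]=\mathbb EF\big(\sigma b|_{[0,t_0]}\big),
\]
the weight being the density of the law of $b|_{[0,t_0]}$ with respect to that of $\beta|_{[0,t_0]}$.

\emph{The bridge on $[0,1]$.} The conditioned steps are exchangeable, so $(R_N-R_{N-j})_j$ has the law of $(R_j)_j$. For $0<\epsilon<\frac14$ and large $N$, the variable $\sup_{t\ge1-\epsilon}|b_n(t)-b_n(1)|$ is therefore bounded by a variable distributed as $\sup_{t\le2\epsilon}|b_n(t)|$, which converges in law to $\sigma\sup_{t\le2\epsilon}|b(t)|$; and this tends to $0$ almost surely as $\epsilon\to0$. So the stopped paths $b_n(\cdot\wedge(1-\epsilon))$ converge in law to $\sigma b(\cdot\wedge(1-\epsilon))$, these limits converge to $\sigma b$, and for every $\epsilon'>0$ we have $\lim_{\epsilon\to0}\limsup_n\mathbb P(\|b_n-b_n(\cdot\wedge(1-\epsilon))\|_\infty\ge\epsilon')=0$. These are the three hypotheses of the approximation theorem \cite[Theorem~3.2]{Bil}, which yields $b_n\to\sigma b$ in law in $\mathbb D[0,1]$.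

\emph{The shift.} By the Skorokhod representation theorem we may assume $\|b_n-\sigma b\|_\infty\to0$ almost surely. Let $\rho$ be as in Lemma~\ref{lem:shift}. Since $R_N=-1<R_0$, the path $b_n$ attains its minimum over $[0,1]$ at $\rho/N$, so every limit point of $\rho/N$ is a minimizer of $b$. Almost surely $b$ has a unique minimizer $t_*\in(0,1)$, hence $\rho/N\to t_*$. The partial sums of the shifted sequence are $\widetilde R_j=R_{\rho+j}-R_\rho$ for $\rho+j\le N$ and $\widetilde R_j=R_{\rho+j-N}-R_\rho-1$ otherwise. If $\bar b$ is the $1$-periodic extension of $b$, which is continuous, then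
\[
\big|N^{-1/2}\widetilde R_j-\sigma\big(\bar b(\tfrac{\rho+j}N)-b(\tfrac\rho N)\big)\big|\le2\|b_n-\sigma b\|_\infty+N^{-1/2}.
\]
By uniform continuity of $\bar b$, the path $N^{-1/2}\widetilde R_{\lfloor Nt\rfloor}$ converges uniformly to $\sigma(\bar b(t_*+t)-b(t_*))$. The former has the law of $N^{-1/2}S_n(\lfloor Nt\rfloor)$ by Lemma~\ref{lem:shift}, and the latter has the law of $\sigma\mathbf e$ by Vervaat's theorem \cite{Ver}.
\end{proof}

\section{Removing the conditioning}\label{sec:transfer}

From now on $I$ is uniform on $\{0,\dots,n\}$ and independent of $T_n$, and $V=v_I$ is the corresponding uniform vertex. We want the law of $(T_n,V)$ in terms of independent pieces.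

\subsection{The spine measure}

Let $(G_i,G'_i)_{i\ge1}$ be independent pairs with $\mathbb P(G=a,G'=b)=p_{a+b+1}$. This is a probability law because $\sum_{a,b}p_{a+b+1}=\sum_kkp_k=1$. The variable $1+G+G'$ has the size-biased law $(kp_k)$, and given its value $k$ the variable $G$ is uniform on $\{0,\dots,k-1\}$. Hence
\[
\mathbb EG=\mathbb EG'=\mathbb E\,\frac{\xi(\xi-1)}2=\frac{\sigma^2}2 .
\]
Under our hypotheses $G$ has a finite mean and possibly nothing more. For $h\ge0$ let $\widehat{\mathbb P}^{(h)}$ be the law of the pointed tree $(\widehat T,u_h)$ built as follows: take a spine $u_0,\dots,u_h$, give $u_i$ a number $G_i$ of left siblings and $G'_i$ of right siblings for $1\le i\le h$, and grow independent copies of $T$ from all these siblings and from $u_h$. For a pointed tree $(\tau,u)$ with $|u|=h$, the $i$th pair contributes the factor $p_{\deg u_{i-1}}$ and the attached trees contribute the factors of all other vertices, so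
\[
\widehat{\mathbb P}^{(h)}\big((\tau,u)\big)=\prod_{w\in\tau}p_{\deg w}=\mathbb P(T=\tau).
\]
Since $\mathbb P((T_n,V)=(\tau,u))=\mathbb P(T=\tau)/\big((n+1)\mathbb P(|T|=n+1)\big)$ for $|\tau|=n+1$, we obtain for every set $E$ of pointed trees
\begin{equation}\label{eq:pointed}
\mathbb P\big((T_n,V)\in E\big)=\frac1{q_{n+1}(-1)}\sum_{h\ge0}\widehat{\mathbb P}^{(h)}\big(E,\ |\widehat T|=n+1\big).
\end{equation}

Call $E$ \emph{right-blind} if membership in $E$ does not change when the right subtrees are replaced by arbitrary finite trees, their roots staying in place. Such an $E$ may depend on $h$, on all $G_i$ and $G'_i$, on the left subtrees and on $T^{\mathrm{top}}$. The right-blind sets form a $\sigma$-field $\mathcal G$. \emph{Left-blind} sets are their mirror images.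

\begin{example}\label{ex:binary}
Let $p_0=p_2=\frac12$, so $\sigma^2=1$, $d=2$, $R$ is the simple random walk, and $(G,G')$ is $(1,0)$ or $(0,1)$ with probability $\frac12$ each. Take $n=4$. There are two binary trees with five vertices, each with $1,2,2$ vertices at heights $0,1,2$, so $|V|$ equals $0,1,2$ with probabilities $\frac15,\frac25,\frac25$. On the right of \eqref{eq:pointed}, $q_5(-1)=\frac{10}{32}$. Under $\widehat{\mathbb P}^{(h)}$ the size is $h$ plus the total size of $h+1$ independent trees, so by \eqref{eq:kd} the probabilities of size $5$ are $\frac15q_5(-1)=\frac2{32}$, $\frac24q_4(-2)=\frac4{32}$ and $\frac33q_3(-3)=\frac4{32}$ for $h=0,1,2$. Dividing by $\frac{10}{32}$ gives $\frac15,\frac25,\frac25$ again.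

Now let $E$ be the right-blind set where $h=1$, $u_1$ is the left child of the root, and $u_1$ is a leaf. Then $\widehat{\mathbb P}^{(1)}(E)=\frac14$. Given $E$, two vertices are accounted for, and the size is $5$ exactly when the single right subtree has size $3$, which has probability $\frac13q_3(-1)=\frac18$. So $\mathbb P((T_4,V)\in E)=\frac14\cdot\frac18\cdot\frac{32}{10}=\frac1{10}$, as it must be: $E$ contains one of the ten pointed trees of size five. The conditioning has entered only through the factor $\frac18$, a probability about the right subtrees alone.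
\end{example}

The second computation scales as follows. For $h$ of order $\sqrt n$ there are about $\sigma^2h/2$ right subtrees, so by Lemma~\ref{lem:forest} the factor is at most of order $h^{-2}\approx n^{-1}$, whatever $\mathcal G$ reveals. In \eqref{eq:pointed} it is multiplied by $1/q_{n+1}(-1)\approx\sqrt n$ and summed over about $\sqrt n$ heights. The powers of $n$ cancel, and conditioning costs only a constant factor.

\subsection{The transfer lemma}

We need two facts about the numbers of siblings. First, there is $\gamma>0$ with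
\begin{equation}\label{eq:chernoff}
\widehat{\mathbb P}^{(h)}\big(N'<\sigma^2h/4\big)\le e^{-\gamma h},\qquad h\ge1 .
\end{equation}
Indeed $(1-\mathbb Ee^{-\lambda G'})/\lambda\to\sigma^2/2$ as $\lambda\downarrow0$ by monotone convergence, so $\mathbb Ee^{-\lambda G'}\le e^{-3\lambda\sigma^2/8}$ for some $\lambda>0$, and Chernoff's bound $(e^{\lambda\sigma^2/4}\mathbb Ee^{-\lambda G'})^h$ gives \eqref{eq:chernoff} with $\gamma=\lambda\sigma^2/8$. This is where $\sigma^2>0$ is used. Second, for each $A\ge1$,
\begin{equation}\label{eq:slln}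
\zeta_n:=n^{-1/2}\max_{0\le r\le A\sqrt n}\Big|\sum_{i\le r}G_i-\frac{\sigma^2}2r\Big|\longrightarrow0\quad\text{almost surely,}
\end{equation}
and the same holds for $G'$. For by the strong law the absolute value is at most $\epsilon r$ for all $r$ beyond some random $r_0$, so $\limsup\zeta_n\le\epsilon A$. The variable $\zeta_n$ is defined from the infinite sequence $(G_i)$ and does not involve $h$.

\begin{lemma}[Transfer]\label{lem:transfer}
Let $0<\varepsilon<1\le A$. For all large admissible $n$ and every right-blind or left-blind set $E$,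
\[
\mathbb P\big((T_n,V)\in E\big)\lesssim\varepsilon^{-1}\sup_{0\le h\le A\sqrt n}\widehat{\mathbb P}^{(h)}(E)+\varepsilon^2+A^{-1}+o(1),
\]
where the term $o(1)$ and the threshold for $n$ do not depend on $E$. Consequently, if $E_n(\delta)$ are such sets, indexed by $n$ and a parameter $\delta>0$, then
\[
\lim_{\delta\to0}\limsup_n\sup_{h\le A\sqrt n}\widehat{\mathbb P}^{(h)}(E_n(\delta))=0\ \text{ for all }A\quad\Longrightarrow\quad\lim_{\delta\to0}\limsup_n\mathbb P\big((T_n,V)\in E_n(\delta)\big)=0 .
\]
\end{lemma}

\begin{proof}
The laws $\widehat{\mathbb P}^{(h)}$ and the law of $(T_n,V)$ are invariant under reflection, so we may take $E$ right-blind. By \eqref{eq:lower} the prefactor in \eqref{eq:pointed} is $\lesssim\sqrt n$.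

\emph{Heights $h\ge\varepsilon\sqrt n$.} Given $\mathcal G$, the right subtrees are $N'$ independent copies of $T$, and $|\widehat T|$ is the sum of their sizes and a $\mathcal G$-measurable number. By Lemma~\ref{lem:forest}, $\widehat{\mathbb P}^{(h)}(|\widehat T|=n+1\mid\mathcal G)\lesssim h^{-2}$ on $\{N'\ge\sigma^2h/4\}$. With \eqref{eq:chernoff},
\[
\widehat{\mathbb P}^{(h)}\big(E,\ |\widehat T|=n+1\big)\lesssim h^{-2}\,\widehat{\mathbb P}^{(h)}(E)+e^{-\gamma h},\qquad h\ge1 .
\]
We use $\sum_{h\ge x}h^{-2}\le2/x$ for $x\ge1$. The heights in $[\varepsilon\sqrt n,A\sqrt n]$ contribute $\lesssim\varepsilon^{-1}\sup_h\widehat{\mathbb P}^{(h)}(E)$ through the first term; the heights above $A\sqrt n$ contribute $\lesssim A^{-1}$, bounding $\widehat{\mathbb P}^{(h)}(E)$ by $1$; and $\sqrt n\sum_{h\ge\varepsilon\sqrt n}e^{-\gamma h}=o(1)$.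

\emph{Heights $h<\varepsilon\sqrt n$.} Here there are too few right subtrees for this argument, and we show instead that $V$ is rarely so low. The size $|\widehat T|$ is $h$ plus the total size of $J=1+\sum_{i\le h}(G_i+G'_i)$ copies of $T$, independent of each other and of $J$, and $\mathbb EJ=1+\sigma^2h$. With $m=n+1-h\ge n/2$, \eqref{eq:kd} and \eqref{eq:llt} give $\widehat{\mathbb P}^{(h)}(|\widehat T|=n+1)\lesssim\mathbb E[J]\,m^{-3/2}\lesssim(1+h)n^{-3/2}$. These heights contribute $\lesssim n^{-1}\sum_{h<\varepsilon\sqrt n}(1+h)\le n^{-1}(1+\varepsilon\sqrt n)^2\lesssim\varepsilon^2+n^{-1}$.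

For the consequence, let $n\to\infty$, then $\delta\to0$, then $\varepsilon\to0$ and $A\to\infty$.
\end{proof}

The consequence covers sets $E_n$ that do not depend on $\delta$, and parameters that tend to infinity (take $\delta=1/B$).

\section{The left profile}\label{sec:profile}

By Lemma~\ref{lem:transfer} it suffices to study $(Y_r)$ under $\widehat{\mathbb P}^{(h)}$ with $h\le A\sqrt n$. Growing the left subtrees generation by generation, we realize \eqref{eq:recursion} as
\begin{equation}\label{eq:bpi}
Y_0=0,\qquad Y_{r+1}=\sum_{i\le Y_r}\xi_{r,i}+G_{r+1}\mathbf 1_{\{r<h\}},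
\end{equation}
where $(\xi_{r,i})_{r\ge0,i\ge1}$ are independent copies of $\xi$, independent of $(G_i)$, and $\xi_{r,i}$, $i\le Y_r$, are the degrees of the left vertices at height $r$. Since $\mathbb E\xi=1$, $Y$ is a nonnegative submartingale with $\mathbb EY_r=\frac{\sigma^2}2(r\wedge h)$.

\begin{lemma}\label{lem:profile}
Fix $A\ge1$, and let $\sup_h$ denote the supremum over $0\le h\le A\sqrt n$.
\begin{enumerate}
\item[(a)] For $K>0$, $\ \sup_h\widehat{\mathbb P}^{(h)}(\max_rY_r>K\sqrt n)\le A\sigma^2/(2K)$.
\item[(b)] For $B>A$, $\ \sup_h\widehat{\mathbb P}^{(h)}(Y_r>0\text{ for some }r\ge B\sqrt n)\lesssim A/(B-A)$.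
\item[(c)] For $\rho>0$, $\ \lim_{\delta\to0}\limsup_n\sup_h\widehat{\mathbb P}^{(h)}\big(\max_{|r-s|\le\delta\sqrt n}|Y_r-Y_s|>\rho\sqrt n\big)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}[Proof of (a) and (b)]
Part (a) is Doob's maximal inequality, since $\mathbb EY_r\le A\sigma^2\sqrt n/2$ for all $r$. For (b), after generation $h$ there is no immigration, so $Y$ is a critical Galton--Watson process started from $Y_h$ individuals, and the event in (b) is $\{Y_{\lceil B\sqrt n\rceil}>0\}$. By Kolmogorov's estimate \cite[Theorem~I.9.1]{AN}, valid for critical laws with finite positive variance, the family of one individual survives $j\ge1$ generations with probability $\lesssim1/j$. Here $j\ge(B-A)\sqrt n$, so the probability is $\lesssim\mathbb E[Y_h]/((B-A)\sqrt n)\lesssim A/(B-A)$.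
\end{proof}

Part (c) is the core estimate. Cut the levels into blocks of length about $\delta\sqrt n$; there are about $1/\delta$ relevant blocks. Over one block the martingale part of $Y$ has variance of order $\delta\sqrt n\cdot\sqrt n=\delta n$, so a second-moment bound gives probability of order $\delta$ per block for an oscillation of size $\rho\sqrt n$, and the union bound gives nothing. A fourth moment would give $\delta^2$ per block, but $\xi$ need not have one. We therefore truncate the $\xi_{r,i}$ at level $\theta\sqrt n$. About $n$ variables are involved, and finite variance makes it unlikely that any of them exceeds $\theta\sqrt n$, for each fixed $\theta$. The truncated fourth moments add a term $\delta\theta^2$ per block, which disappears when $\theta\to0$ after $n\to\infty$.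

\begin{proof}[Proof of (c)]
As $Y_r=Y_0$ for $r\le0$, we may take $r,s\ge0$. Fix $B>A$, $K\ge1$, $\theta>0$ and $0<\delta\le1$ with $\sigma^2\delta<\rho/6$. Let $b=\lceil\delta\sqrt n\rceil$, and let $n$ be so large that $b\le2\delta\sqrt n$ and $\theta\sqrt n\ge1$.

\emph{Truncation.} Let $\xi^{\le}=\xi\mathbf 1_{\{\xi\le\theta\sqrt n\}}$, $m_n=\mathbb E\xi^\le\le1$, $Y^K_r=Y_r\wedge\lfloor K\sqrt n\rfloor$, and
\[
M_r=\sum_{u<r}\Delta_{u+1},\qquad \Delta_{u+1}=\sum_{i\le Y^K_u}\big(\xi^\le_{u,i}-m_n\big).
\]
Let $\mathcal F_r$ be generated by all $G_i$ and by the $\xi_{u,i}$ with $u<r$. Then $Y_u$ is $\mathcal F_u$-measurable and $(\xi_{u,i})_i$ is independent of $\mathcal F_u$, so $M$ is a martingale with bounded increments. Let $\Omega_n$ be the event that $\max_rY_r\le K\sqrt n$, that $Y_r=0$ for $r\ge B\sqrt n$, and that $\xi_{r,i}\le\theta\sqrt n$ for all $r<B\sqrt n$, $i\le K\sqrt n$. The third requirement fails with probability at most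
\[
2BKn\,\mathbb P(\xi>\theta\sqrt n)\le2BK\theta^{-2}\,\mathbb E[\xi^2;\xi>\theta\sqrt n]\to0 .
\]
On $\Omega_n$ both truncations are inactive in \eqref{eq:bpi}, and for all $s<r$
\begin{equation}\label{eq:doob}
Y_r-Y_s=M_r-M_s-(1-m_n)\sum_{u=s}^{r-1}Y_u+\sum_{s<u\le r\wedge h}G_u .
\end{equation}

\emph{Drift and immigration.} On $\Omega_n$ the middle term of \eqref{eq:doob} is at most $2BKn\,\mathbb E[\xi;\xi>\theta\sqrt n]\le\epsilon_n\sqrt n$ in absolute value, where $\epsilon_n=2BK\theta^{-1}\mathbb E[\xi^2;\xi>\theta\sqrt n]\to0$. For $r-s\le b$ the last term lies between $0$ and $\frac{\sigma^2}2b+2\zeta_n\sqrt n\le(\sigma^2\delta+2\zeta_n)\sqrt n$, with $\zeta_n$ from \eqref{eq:slln}.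

\emph{Martingale part.} Both $\xi^\le$ and $m_n$ lie in $[0,\theta\sqrt n]$, so $Z=\xi^\le-m_n$ satisfies $|Z|\le\theta\sqrt n$, $\mathbb EZ^2\le m_2$ and $\mathbb EZ^4\le m_2\theta^2n$. A sum of $j$ independent copies of a centered $Z$ has fourth moment $j\mathbb EZ^4+3j(j-1)(\mathbb EZ^2)^2$. With $j\le K\sqrt n$,
\[
\mathbb E[\Delta_{u+1}^2\mid\mathcal F_u]\le Km_2\sqrt n,\qquad \mathbb E[\Delta_{u+1}^4\mid\mathcal F_u]\le Km_2\theta^2n^{3/2}+3K^2m_2^2n .
\]
The Burkholder--Rosenthal inequality \cite[Theorem~2.11]{HH} states that for a martingale with differences $\Delta_1,\dots,\Delta_b$ the fourth moment of $\max_{j\le b}|\Delta_1+\dots+\Delta_j|$ is at most an absolute constant times $\mathbb E\big[(\sum_j\mathbb E[\Delta_j^2\mid\mathcal F_{j-1}])^2\big]+\mathbb E\max_j\Delta_j^4$. Bounding the maximum by the sum, we get for each $j\ge0$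
\[
\mathbb E\max_{jb\le r\le(j+1)b}|M_r-M_{jb}|^4\lesssim(bK\sqrt n)^2+b\big(K\theta^2n^{3/2}+K^2n\big)\lesssim\big(\delta^2K^2+\delta K\theta^2+\delta K^2n^{-1/2}\big)n^2 .
\]
There are at most $B/\delta+1\le2B/\delta$ indices $j$ with $jb<B\sqrt n$. Let $M^*$ be the maximum of $|M_r-M_{jb}|$ over these $j$ and over $jb\le r\le(j+1)b$. By Markov's inequality, $\widehat{\mathbb P}^{(h)}(M^*>\rho\sqrt n/6)\lesssim B\rho^{-4}(\delta K^2+K\theta^2+K^2n^{-1/2})$.

\emph{Conclusion.} On $\Omega_n$, for every block $[jb,(j+1)b]$ and every $r$ in it, $|Y_r-Y_{jb}|\le M^*+(\epsilon_n+\sigma^2\delta+2\zeta_n)\sqrt n$: by \eqref{eq:doob} if $jb<B\sqrt n$, and because $Y$ vanishes on the block otherwise. Two levels at distance at most $\delta\sqrt n\le b$ lie in the same block or in adjacent blocks $j,j+1$, and passing through $jb$ and $(j+1)b$ bounds $|Y_r-Y_s|$ by three times this quantity. So the event in (c) is contained in the union of $\Omega_n^c$, $\{M^*>\rho\sqrt n/6\}$ and $\{\epsilon_n+\sigma^2\delta+2\zeta_n>\rho/6\}$. The last event does not involve $h$ and its probability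 tends to $0$. By (a) and (b), the $\limsup_n\sup_h$ in (c) is
\[
\lesssim\frac AK+\frac A{B-A}+B\rho^{-4}\big(\delta K^2+K\theta^2\big).
\]
Let $\theta\to0$, then $\delta\to0$, then $K,B\to\infty$.
\end{proof}

\section{The local time at uniform random times}\label{sec:random}

\subsection{Tightness}

We use the following form of the Arzel\`a--Ascoli criterion.

\begin{lemma}\label{lem:tight}
Let $\lambda_n$ be random elements of $C_0(\mathbb R)$, each taking finitely many values, all compactly supported. Suppose that $\lim_{B\to\infty}\limsup_n\mathbb P(\lambda_n\ne0\text{ somewhere outside }[-B,B])=0$ and that $\lim_{\delta\to0}\limsup_n\mathbb P(\omega(\lambda_n;\delta)>\rho)=0$ for every $\rho>0$. Then $(\lambda_n)$ is tight.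
\end{lemma}

\begin{proof}
Let $\epsilon>0$. Finitely many indices $n$ involve finitely many functions, each compactly supported and uniformly continuous, so both limits also hold with $\sup_n$ in place of $\limsup_n$. Choose $B$ and $\delta_j>0$ such that, for all $n$, the first probability is at most $\epsilon$ and $\mathbb P(\omega(\lambda_n;\delta_j)>1/j)\le\epsilon2^{-j}$. The functions that vanish outside $[-B,B]$ and satisfy $\omega(\cdot\,;\delta_j)\le1/j$ for all $j$ form a closed and equicontinuous set; it is uniformly bounded, because its members vanish at $-B$ and any point of $[-B,B]$ is reached in at most $2B/\delta_1+1$ steps of length at most $\delta_1$. So it is compact, and it contains $\lambda_n$ with probability at least $1-2\epsilon$.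
\end{proof}

\begin{proposition}\label{prop:vertex}
For the pointed tree $(T_n,V)$ with $V=v_I$:
\begin{enumerate}
\item[(a)] $n^{-1/2}\big|H_n(I)-\frac2{\sigma^2}S_n(I)\big|\to0$ in probability;
\item[(b)] $|T^{\mathrm{top}}|/\sqrt n\to0$ in probability, and $\lim_{B\to\infty}\limsup_n\mathbb P(\max H_n>B\sqrt n)=0$;
\item[(c)] the sequences $\ell_n^H(I/n,\cdot)$ and $\ell_n^H(1,\cdot)$ are tight in $C_0(\mathbb R)$.
\end{enumerate}
\end{proposition}

\begin{proof}
Each statement is reduced to right-blind or left-blind events, to which Lemma~\ref{lem:transfer} applies. Estimates for $Y'$ under $\widehat{\mathbb P}^{(h)}$ are those for $Y$, by reflection.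

(a) By Lemma~\ref{lem:decomp}, $H_n(I)=h$ and $S_n(I)=N'$. The event $\{|N'-\frac{\sigma^2}2h|>\rho\sqrt n\}$ is right-blind, and by \eqref{eq:slln} for $G'$ its $\widehat{\mathbb P}^{(h)}$-probability tends to $0$ uniformly in $h\le A\sqrt n$.

(b) Under $\widehat{\mathbb P}^{(h)}$ the top subtree is a copy of the almost surely finite tree $T$, so $\widehat{\mathbb P}^{(h)}(|T^{\mathrm{top}}|>\rho\sqrt n)=\mathbb P(|T|>\rho\sqrt n)\to0$. If the height exceeds $B\sqrt n$, then $h+|T^{\mathrm{top}}|>B\sqrt n$, or $Y_r>0$ for some $r\ge B\sqrt n$, or $Y'_r>0$ for some $r\ge B\sqrt n$. For $h\le A\sqrt n$ and $B>A$ the first event has probability at most $\mathbb P(|T|>(B-A)\sqrt n)\to0$, and the other two are covered by Lemma~\ref{lem:profile}(b).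

(c) By Lemmas~\ref{lem:profile}(c) and~\ref{lem:transfer}, the oscillation statement of Lemma~\ref{lem:profile}(c) holds for $Y$ and for $Y'$ in $(T_n,V)$. The other terms in \eqref{eq:decomp} oscillate by at most $1+|T^{\mathrm{top}}|$, which is $o(\sqrt n)$ in probability by (b). So the statement holds for $r\mapsto L(H_n;I,r)$ and $r\mapsto L(H_n;n,r)$ on $\mathbb Z$. It passes to the linear interpolations: a difference of interpolated values at two real points at distance at most $\delta\sqrt n$ is a convex combination of differences at integers at distance at most $\delta\sqrt n+2\le2\delta\sqrt n$ for large $n$. On $\{\max H_n\le B\sqrt n\}$ both functions in (c) vanish outside $[-1,B+1]$. Lemma~\ref{lem:tight} applies, since $(T_n,V)$ takes finitely many values.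
\end{proof}

\subsection{Identification of the limit}

We first record what is needed about $\eta$. Taking for $g$ in \eqref{eq:occupation} the tent function $g_{a,\rho}(y)=(\rho-|y-a|)^+$, whose integral is $\rho^2$, and using continuity of $\eta$, we get
\begin{equation}\label{eq:tent}
\eta(t,a)=\lim_{\rho\downarrow0}\rho^{-2}\int_0^tg_{a,\rho}\big(2\mathbf e(s)/\sigma\big)\,ds .
\end{equation}
Hence $\eta$ is a measurable function of $\mathbf e$, $\eta(0,\cdot)=0$, $\eta$ is nondecreasing in $t$, and $\eta$ vanishes for $a\notin[0,\max2\mathbf e/\sigma]$, so that $\eta\in C_0([0,1]\times\mathbb R)$.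

One uniform time is not enough, so we take a sequence. Let $U_1,U_2,\dots$ be independent uniform variables on $[0,1)$, independent of $T_n$, and $I_j=\lfloor(n+1)U_j\rfloor$. Each $I_j$ is uniform on $\{0,\dots,n\}$, and
\begin{equation}\label{eq:nodes}
|I_j/n-U_j|\le1/n ,
\end{equation}
because $I_j/(n+1)\le U_j<(I_j+1)/(n+1)$ and $0\le I_j/n-I_j/(n+1)\le1/(n+1)$.

\begin{proposition}\label{prop:ident}
In $\mathbb D[0,1]\times[0,1]^{\mathbb N}\times C_0(\mathbb R)^{\mathbb N}\times C_0(\mathbb R)$,
\[
Z_n:=\big(s_n,(U_j)_j,(\ell_n^H(I_j/n,\cdot))_j,\ell_n^H(1,\cdot)\big)\longrightarrow Z:=\big(\sigma\mathbf e,(U_j)_j,(\eta(U_j,\cdot))_j,\eta(1,\cdot)\big)\quad\text{in law,}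
\]
where in the limit $(U_j)$ is independent of $\mathbf e$.
\end{proposition}

\begin{proof}
Every coordinate of $Z_n$ is tight by Propositions~\ref{prop:luka} and~\ref{prop:vertex}(c), so $(Z_n)$ is tight. Consider a subsequential limit. Its first two components have the joint law of $(\sigma\mathbf e,(U_j))$, with independence inherited from $Z_n$; write it as $(\sigma\mathbf e,(U_j),(\lambda_j),\lambda_*)$. We must show that $\lambda_j=\eta(U_j,\cdot)$ and $\lambda_*=\eta(1,\cdot)$. Since these functions are continuous, it is enough to identify their integrals against test functions, and such integrals only require $H_n$ to be close to $2S_n/\sigma^2$ on average over the vertices, which is what Proposition~\ref{prop:vertex}(a) says.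

Let $g$ be continuous with compact support. We make three replacements. First, for an integer $0\le k\le n$ we have $\ell_n^H(k/n,y)=n^{-1/2}\sum_hL(H_n;k,h)(1-|y\sqrt n-h|)^+$, so the substitution $y=(h+z)/\sqrt n$ gives
\[
\int g(y)\,\ell_n^H(k/n,y)\,dy=\frac1n\sum_{i\le k}\int_{-1}^1g\Big(\frac{H_n(i)+z}{\sqrt n}\Big)(1-|z|)\,dz ,
\]
which differs from $\frac1n\sum_{i\le k}g(H_n(i)/\sqrt n)$ by at most $\frac{n+1}n\omega(g;n^{-1/2})$. Second,
\[
\mathbb E\max_{k\le n}\Big|\frac1n\sum_{i\le k}\Big[g\Big(\frac{H_n(i)}{\sqrt n}\Big)-g\Big(\frac{2S_n(i)}{\sigma^2\sqrt n}\Big)\Big]\Big|\le\frac{n+1}n\,\mathbb E\Big|g\Big(\frac{H_n(I)}{\sqrt n}\Big)-g\Big(\frac{2S_n(I)}{\sigma^2\sqrt n}\Big)\Big|\longrightarrow0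
\]
by Proposition~\ref{prop:vertex}(a), since $g$ is bounded and uniformly continuous. Third, $s_n$ equals $S_n(i)/\sqrt n$ on $[\frac i{n+1},\frac{i+1}{n+1})$. So for $(k,u)=(I_j,U_j)$ and for $(k,u)=(n,1)$ the integral $\int_0^ug(2s_n(s)/\sigma^2)\,ds$ differs from $\frac1{n+1}\sum_{i\le k}g(2S_n(i)/(\sigma^2\sqrt n))$ by at most $\|g\|_\infty/(n+1)$, hence from the same sum with prefactor $\frac1n$ by at most $2\|g\|_\infty/n$.

Let $\Psi(x,u,\lambda)=\int g\lambda-\int_0^ug(2x(s)/\sigma^2)\,ds$. It is continuous on $\mathbb D[0,1]\times[0,1]\times C_0(\mathbb R)$: convergence in $\mathbb D[0,1]$ implies convergence at almost every $s$, and dominated convergence applies. The three estimates show that $\Psi(s_n,U_j,\ell_n^H(I_j/n,\cdot))\to0$ in probability, so $\Psi(\sigma\mathbf e,U_j,\lambda_j)=0$ almost surely. By \eqref{eq:occupation},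
\[
\int g\,\lambda_j=\int_0^{U_j}g\big(2\mathbf e(s)/\sigma\big)\,ds=\int g(y)\,\eta(U_j,y)\,dy .
\]
Almost surely this holds for all tents $g_{a,\rho}$ with rational $a$ and $\rho>0$. Dividing by $\rho^2$ and letting $\rho\to0$ gives $\lambda_j(a)=\eta(U_j,a)$ for rational $a$, hence for all $a$. The pair $(k,u)=(n,1)$ gives $\lambda_*=\eta(1,\cdot)$ in the same way. All subsequential limits have the law of $Z$.
\end{proof}

\section{All times, and the contour function}\label{sec:all}

We have no direct estimate on the oscillation of $\ell_n^H$ in the time variable, and none is needed: a monotone function is trapped between its values at neighboring nodes.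

\begin{lemma}\label{lem:monotone}
Let $\varphi_n,\varphi\in C_0([0,1]\times\mathbb R)$ with each $\varphi_n$ nondecreasing in $t$. Suppose $\|\varphi_n(0,\cdot)-\varphi(0,\cdot)\|_\infty\to0$ and $\|\varphi_n(1,\cdot)-\varphi(1,\cdot)\|_\infty\to0$, and that there are a dense sequence $(u_j)$ in $(0,1)$ and points $u_{n,j}\to u_j$ with $\|\varphi_n(u_{n,j},\cdot)-\varphi(u_j,\cdot)\|_\infty\to0$ for each $j$. Then $\|\varphi_n-\varphi\|_\infty\to0$.
\end{lemma}

\begin{proof}
Let $\epsilon>0$ and choose $\delta$ with $\omega(\varphi;2\delta)\le\epsilon$. Pick nodes $0=a_0<a_1<\dots<a_{m+1}=1$ with gaps less than $\delta$ and $a_1,\dots,a_m$ among the $u_j$, and let $a_{n,i}$ be the approximating points, with $a_{n,0}=0$ and $a_{n,m+1}=1$. For large $n$ the $a_{n,i}$ are increasing in $i$, $|a_{n,i}-a_i|\le\delta$, and $\|\varphi_n(a_{n,i},\cdot)-\varphi(a_i,\cdot)\|_\infty\le\epsilon$ for all $i$. If $t\in[a_{n,i},a_{n,i+1}]$, then $t$ is within $2\delta$ of $a_i$ and of $a_{i+1}$, and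
\[
\varphi(t,y)-2\epsilon\le\varphi(a_i,y)-\epsilon\le\varphi_n(a_{n,i},y)\le\varphi_n(t,y)\le\varphi_n(a_{n,i+1},y)\le\varphi(a_{i+1},y)+\epsilon\le\varphi(t,y)+2\epsilon .\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:height}
$(s_n,\ell_n^H)\to(\sigma\mathbf e,\eta)$ in law in $\mathbb D[0,1]\times C_0([0,1]\times\mathbb R)$. Moreover, for every $\epsilon>0$,
\begin{equation}\label{eq:modulus}
\lim_{\delta\to0}\sup_n\mathbb P\big(\omega(\ell_n^H;\delta)>\epsilon\big)=0 .
\end{equation}
\end{proposition}

\begin{proof}
By the Skorokhod representation theorem there are copies of $Z_n$ and $Z$ from Proposition~\ref{prop:ident} on one probability space with $Z_n\to Z$ almost surely. The path $s_n$ determines the degrees, hence the tree $T_n$ and the function $\ell_n^H$; so the last components of $Z_n$ are fixed functions of $s_n$ and of its uniform variables $U_j^{(n)}$, and the same relations hold almost surely for the copy. Likewise $\eta$ is a measurable function of $\mathbf e$ by \eqref{eq:tent}. Thus on the new space we have pairs $(s_n,\ell_n^H)$ and $(\sigma\mathbf e,\eta)$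 with the right laws, such that almost surely $s_n\to\sigma\mathbf e$, $U_j^{(n)}\to U_j$, $\ell_n^H(I_j/n,\cdot)\to\eta(U_j,\cdot)$ and $\ell_n^H(1,\cdot)\to\eta(1,\cdot)$ uniformly, where $I_j=\lfloor(n+1)U_j^{(n)}\rfloor$. By \eqref{eq:nodes}, $I_j/n\to U_j$, and the $U_j$ are almost surely dense in $(0,1)$. At time $0$, $\|\ell_n^H(0,\cdot)\|_\infty=n^{-1/2}\to0=\eta(0,\cdot)$. Finally $L(H_n;k,h)$ is nondecreasing in $k$, and bilinear interpolation preserves this. Lemma~\ref{lem:monotone} gives $\|\ell_n^H-\eta\|_\infty\to0$ almost surely.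

By Prokhorov's theorem a sequence that converges in law in a Polish space is tight. A compact subset of $C_0([0,1]\times\mathbb R)$ is uniformly equicontinuous, since it is covered by finitely many small balls centered at uniformly continuous functions. This gives \eqref{eq:modulus}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
In view of Proposition~\ref{prop:height} it remains to show that $\|\ell_n^C-2\ell_n^H\|_\infty\to0$ in probability. Fix $B\ge1$ and work on $\{\max H_n\le B\sqrt n\}$, where also $\max C_n\le B\sqrt n$. The value $\ell_n^C(t,y)$ is a convex combination of numbers $n^{-1/2}L(C_n;s,h)$ with integers $s,h$ satisfying $|s-2nt|\le1$ and $|h-y\sqrt n|\le1$. By Lemma~\ref{lem:contour} each of them is within $n^{-1/2}$ of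
\[
\ell_n^H\Big(\frac{\kappa(s)}n,\frac h{\sqrt n}\Big)+\ell_n^H\Big(\frac{\kappa(s)}n,\frac{h+1}{\sqrt n}\Big).
\]
Here $|\kappa(s)-nt|\le\frac12|s-2nt|+\frac12C_n(s)\le\frac12(1+B\sqrt n)$, so $|\kappa(s)/n-t|\le(B+1)/\sqrt n$, and both levels are within $2/\sqrt n$ of $y$. Therefore
\[
\|\ell_n^C-2\ell_n^H\|_\infty\le2\,\omega\big(\ell_n^H;(B+1)/\sqrt n\big)+n^{-1/2}\qquad\text{on }\{\max H_n\le B\sqrt n\}.
\]
The right side tends to $0$ in probability by \eqref{eq:modulus}. Letting $n\to\infty$ and then $B\to\infty$, with Proposition~\ref{prop:vertex}(b), proves the claim. The last assertion of the theorem holds because uniform convergence implies convergence in $C([0,1]\times\mathbb R)$.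
\end{proof}

\begin{remark}
The hypotheses entered as follows. Criticality makes $p_{a+b+1}$ a probability law, the walk $R$ centered, and the process \eqref{eq:bpi} a martingale plus immigration. Positivity of $\sigma^2$ provides a number of right subtrees proportional to $h$; if $\sigma^2=0$ then $\xi\equiv1$, $T$ is infinite and no $n$ is admissible. Finiteness of $\sigma^2$ is used in the local limit theorem, in Donsker's theorem, in Kolmogorov's estimate, in the truncation of Lemma~\ref{lem:profile}(c), and in \eqref{eq:slln}; without it $\mathbb EG'=\infty$, so $N'/h\to\infty$ along the spine and $S$ and $H$ are no longer of the same order.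
\end{remark}

\section{Weighted level counts}\label{sec:weights}

We prove Theorem~\ref{thm:weights} through the cycle (i)$\Rightarrow$(ii)$\Rightarrow$(iii)$\Rightarrow$(iv)$\Rightarrow$(i). The two middle implications are short. Under (ii), $\|\ell_n^f-\mathbb Ef(\xi)\,\ell_n^H\|_\infty\to0$ in probability, because the supremum of a bilinear interpolation is attained at lattice points; Theorem~\ref{thm:main} then gives (iii). And (iii) implies (iv) by Prokhorov's theorem, $C([0,1]\times\mathbb R)$ being Polish.

\subsection{A law of large numbers on every level: (i) implies (ii)}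

Condition (i) gives $\mathbb E|f(\xi)|=\int_0^\infty\mathbb P(|f(\xi)|>x)\,dx<\infty$. It passes to the positive and negative parts $f^\pm$, and $L_n^f=L_n^{f^+}-L_n^{f^-}$. So we may assume $f\ge0$, which makes $L_n^f(k,r)$ nondecreasing in $k$. Let $\mu=\mathbb Ef(\xi)$ and
\[
\mathcal E_n(k)=\sup_{r\in\mathbb Z}\big|L_n^f(k,r)-\mu L(H_n;k,r)\big| .
\]
As for Theorem~\ref{thm:main}, we treat $k=I$ and $k=n$ by transfer, and then all $k$ by monotonicity. The task is a law of large numbers for about $\sqrt n$ terms, simultaneously on about $\sqrt n$ levels; a fourth moment after truncation again pays for the union bound.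

\emph{Truncated moments.} Let $f^\le=f\mathbf 1_{\{f\le\sqrt n\}}$ and write $\mathbb P(f(\xi)>x)=\alpha(x)x^{-2}$, where $\alpha$ is bounded and $\alpha(x)\to0$. Then $n\mathbb P(f(\xi)>\delta\sqrt n)\to0$ for every $\delta>0$, and
\begin{align*}
\mathbb E[f(\xi);f(\xi)>\sqrt n]&=\sqrt n\,\mathbb P(f(\xi)>\sqrt n)+\int_{\sqrt n}^\infty\alpha(x)x^{-2}\,dx=o(n^{-1/2}),\\
\mathbb E[f^\le(\xi)^4]&\le\int_0^{\sqrt n}4x\,\alpha(x)\,dx=o(n),\qquad \mathbb E[f^\le(\xi)^2]\le1+\int_1^{\sqrt n}2\alpha(x)x^{-1}\,dx=O(\log n).
\end{align*}
So $Z=f^\le(\xi)-\mathbb Ef^\le(\xi)$ has $\mathbb EZ^4\le16\,\mathbb E[f^\le(\xi)^4]=o(n)$ and $\mathbb EZ^2=O(\log n)$.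

\emph{Left vertices.} In the notation of \eqref{eq:bpi} let $Q_r=\sum_{i\le Y_r}(f(\xi_{r,i})-\mu)$, the sum of $f(\deg w)-\mu$ over left vertices at height $r$. We claim that for all $A\ge1$, $\delta>0$,
\begin{equation}\label{eq:Q}
\sup_{h\le A\sqrt n}\widehat{\mathbb P}^{(h)}\big(\max_r|Q_r|>\delta\sqrt n\big)\longrightarrow0 .
\end{equation}
Fix $K\ge1$, $B>A$, and let $\Omega'_n$ be the event that $\max_rY_r\le K\sqrt n$, that $Y_r=0$ for $r\ge B\sqrt n$, and that $f(\xi_{r,i})\le\sqrt n$ for all $r<B\sqrt n$, $i\le K\sqrt n$. By Lemma~\ref{lem:profile}(a),(b) its complement has probability $\lesssim A/K+A/(B-A)+2BKn\mathbb P(f(\xi)>\sqrt n)$, and the last term tends to $0$. On $\Omega'_n$, $Q_r=0$ for $r\ge B\sqrt n$, and for $r<B\sqrt n$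
\[
Q_r=\sum_{i\le Y_r\wedge\lfloor K\sqrt n\rfloor}\big(f^\le(\xi_{r,i})-\mathbb Ef^\le(\xi)\big)-Y_r\,\mathbb E[f(\xi);f(\xi)>\sqrt n].
\]
The last term is at most $K\sqrt n\cdot o(n^{-1/2})=o(1)$. Since $Y_r$ is independent of $(\xi_{r,i})_i$, the sum has fourth moment at most $K\sqrt n\,\mathbb EZ^4+3K^2n(\mathbb EZ^2)^2=o(n^{3/2})$, uniformly in $r$ and $h$. So it exceeds $\delta\sqrt n/2$ in absolute value for some $r<B\sqrt n$ with probability at most $2B\sqrt n\cdot16\,\delta^{-4}n^{-2}\cdot o(n^{3/2})\to0$. Letting $n\to\infty$ and then $K,B\to\infty$ proves \eqref{eq:Q}. By reflection the same holds for the sums $Q'_r$ over right vertices.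

\emph{Spine and top subtree.} The degrees of $u_0,\dots,u_{h-1}$ have the size-biased law, so for $h\le A\sqrt n$ the Cauchy--Schwarz inequality gives
\[
\widehat{\mathbb P}^{(h)}\Big(\max_{i<h}f(\deg u_i)>\delta\sqrt n\Big)\le A\sqrt n\;\mathbb E[\xi;f(\xi)>\delta\sqrt n]\le A\sqrt{m_2}\,\sqrt{n\,\mathbb P(f(\xi)>\delta\sqrt n)}\longrightarrow0 .
\]
The variable $\Sigma=\sum_{w\in T^{\mathrm{top}}}(f(\deg w)+\mu)$ is almost surely finite and its law under $\widehat{\mathbb P}^{(h)}$ depends on neither $n$ nor $h$, so $\widehat{\mathbb P}^{(h)}(\Sigma>\delta\sqrt n)\to0$ uniformly in $h$.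

\emph{Transfer.} Each level contains at most one spine vertex. By the description of $\{v_0,\dots,v_I\}$ in Lemma~\ref{lem:decomp} and the partition of the vertex set, both $\mathcal E_n(I)$ and $\mathcal E_n(n)$ are at most
\[
\max_r|Q_r|+\max_r|Q'_r|+\max_{i<h}f(\deg u_i)+\mu+\Sigma ;
\]
the term $\Sigma$ also covers the vertex $V$. The events concerning $Q$, the spine degrees $\deg u_i=1+G_{i+1}+G'_{i+1}$ and $\Sigma$ are right-blind, and the event concerning $Q'$ is left-blind. By Lemma~\ref{lem:transfer},
\begin{equation}\label{eq:nodeserr}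
n^{-1/2}\mathcal E_n(I)\to0\quad\text{and}\quad n^{-1/2}\mathcal E_n(n)\to0\qquad\text{in probability.}
\end{equation}

\emph{All $k$.} Fix $m$. Let $I_{(1)}\le\dots\le I_{(m)}$ be the indices $I_1,\dots,I_m$ of Section~\ref{sec:random} in increasing order, $I_{(0)}=0$, $I_{(m+1)}=n$, and let $\Gamma_m$ be the largest gap in the partition of $[0,1]$ by $U_1,\dots,U_m$. By \eqref{eq:nodes}, $(I_{(j+1)}-I_{(j)})/n\le\Gamma_m+2/n$, so $L(H_n;I_{(j+1)},r)-L(H_n;I_{(j)},r)\le\sqrt n\,\omega_{n,m}$ with $\omega_{n,m}=\omega(\ell_n^H;\Gamma_m+2/n)$. For $I_{(j)}\le k\le I_{(j+1)}$, monotonicity in $k$ of both counts gives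
\begin{align*}
L_n^f(k,r)-\mu L(H_n;k,r)&\le L_n^f(I_{(j+1)},r)-\mu L(H_n;I_{(j)},r)\le\mathcal E_n(I_{(j+1)})+\mu\sqrt n\,\omega_{n,m},\\
L_n^f(k,r)-\mu L(H_n;k,r)&\ge L_n^f(I_{(j)},r)-\mu L(H_n;I_{(j)},r)-\mu\sqrt n\,\omega_{n,m}.
\end{align*}
In the second line the first difference on the right is at least $-\mathcal E_n(I_{(j)})$ for $j\ge1$, and at least $-\mu$ for $j=0$ because $f\ge0$ and $L(H_n;0,r)\le1$. By \eqref{eq:nodeserr}, applied to $I_1,\dots,I_m$ and $n$, we get $n^{-1/2}\max_k\mathcal E_n(k)\le\mu\,\omega_{n,m}+o(1)$ in probability for fixed $m$. Finally, for $\epsilon,\delta>0$,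
\[
\limsup_n\mathbb P(\omega_{n,m}>\epsilon)\le\sup_n\mathbb P\big(\omega(\ell_n^H;\delta)>\epsilon\big)+\mathbb P(\Gamma_m\ge\delta).
\]
Since $\Gamma_m\to0$ almost surely, letting $m\to\infty$ and then $\delta\to0$, with \eqref{eq:modulus}, proves (ii).

\subsection{One heavy vertex destroys tightness: (iv) implies (i)}

Suppose that (i) fails. We show that along a sequence of sizes $n$ the tree $T_n$ contains, with probability bounded below, a vertex of weight of order $\sqrt n$. For independent degrees this is immediate; the point is to see that conditioning on the size changes the probability of ``no heavy vertex'' by a bounded factor only. This needs a bound like \eqref{eq:llt} that is uniform over a family of step laws. The following special case of the Kolmogorov--Rogozin inequality suffices.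

\begin{lemma}\label{lem:anticonc}
Let $X'_1,\dots,X'_N$ be independent with a common law on $\mathbb Z$ that gives mass at least $\alpha>0$ to each of two distinct points $x,x'$. Then $\sup_z\mathbb P(X'_1+\dots+X'_N=z)\le(2\alpha N)^{-1/2}$.
\end{lemma}

\begin{proof}
The law is a mixture $2\alpha\,\nu_0+(1-2\alpha)\nu_1$, with $\nu_0$ uniform on $\{x,x'\}$ and $\nu_1$ a probability law. Let $J$, binomial with parameters $N$ and $2\alpha$, be the number of steps drawn from $\nu_0$. Given which steps these are and the values of the others, the sum equals $z$ for at most one value of the number of steps equal to $x$ among the $J$, so the conditional probability is at most $\max_i\binom Ji2^{-J}$. Now $\binom{2m}m4^{-m}=\prod_{i\le m}\frac{2i-1}{2i}\le(2m+1)^{-1/2}$, because $(\frac{2i-1}{2i})^2\le\frac{2i-1}{2i+1}$, and $\binom{2m-1}m2^{-(2m-1)}=\binom{2m}m4^{-m}$. So the maximum is at most $(J+1)^{-1/2}$ in both parities. By Jensen's inequality $\mathbb E(J+1)^{-1/2}\le(\mathbb E\frac1{J+1})^{1/2}$, and $\mathbb E\frac1{J+1}=\frac{1-(1-2\alpha)^{N+1}}{2\alpha(N+1)}\le\frac1{2\alpha N}$.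
\end{proof}

Since (i) fails, there are $c>0$ and $x_j\to\infty$ with $\pi_j:=\mathbb P(|f(\xi)|>x_j)\ge cx_j^{-2}$. Let $M>0$, to be chosen, let $n=n_j=d\lceil Mx_j^2/d\rceil$ and $N=n+1$. For large $j$, $n$ is admissible by \eqref{eq:lower}, and $Mx_j^2\le n\le2Mx_j^2$. By Lemma~\ref{lem:shift}, the degrees in $T_n$ are a rearrangement of $X_1+1,\dots,X_N+1$ conditioned on $R_N=-1$. Hence
\[
\mathbb P\big(|f(\deg w)|\le x_j\text{ for all }w\in T_n\big)=\frac{(1-\pi_j)^N\,\mathbb P(X'_1+\dots+X'_N=-1)}{q_N(-1)},
\]
where the $X'_i$ are independent with the law of $\xi-1$ given $|f(\xi)|\le x_j$. Fix $k\ge2$ with $p_k>0$. For large $j$ we have $|f(0)|\le x_j$ and $|f(k)|\le x_j$, so this law gives mass at least $\min(p_0,p_k)$ to each of $-1$ and $k-1$. By Lemma~\ref{lem:anticonc} and \eqref{eq:lower} the displayed probability is $\lesssim e^{-\pi_jN}\le e^{-cM}$ for large $j$, with an implied constant that depends on neither $M$ nor $j$. Choose $M$ so that the probability is at most $\frac14$, and, by Proposition~\ref{prop:vertex}(b), choose $B$ so that $\mathbb P(\max H_n>B\sqrt n)\le\frac14$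 for large $n$.

For large $j$, with probability at least $\frac12$ there is then a vertex $v_i$ with $H_n(i)\le B\sqrt n$ and $n^{-1/2}|f(\deg v_i)|>x_j/\sqrt n\ge(2M)^{-1/2}$. If $i\ge1$, then
\[
\ell_n^f\Big(\frac in,\frac{H_n(i)}{\sqrt n}\Big)-\ell_n^f\Big(\frac{i-1}n,\frac{H_n(i)}{\sqrt n}\Big)=n^{-1/2}f(\deg v_i),
\]
and if $i=0$, then $\ell_n^f(0,0)-\ell_n^f(0,-n^{-1/2})=n^{-1/2}f(\deg v_0)$. In both cases there are two points of $[0,1]\times[-1,B]$ at distance at most $n^{-1/2}$ where $\ell_n^f$ differs by more than $(2M)^{-1/2}$. If (iv) held, there would be a compact set $\mathcal K\subset C([0,1]\times\mathbb R)$ with $\mathbb P(\ell_n^f\in\mathcal K)\ge\frac34$ for all $n$. The restrictions of the members of $\mathcal K$ to $[0,1]\times[-1,B]$ are uniformly equicontinuous, so for large $n$ no member of $\mathcal K$ has two such points, and the event just described would have probability at most $\frac14$. This contradiction shows that (iv) implies (i), and completes the proof of Theorem~\ref{thm:weights}. \qed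

\begin{thebibliography}{9}

\bibitem{AN} Athreya and Ney, \emph{Branching Processes}.

\bibitem{Bil} Billingsley, \emph{Convergence of Probability Measures}, 2nd ed.

\bibitem{HH} Hall and Heyde, \emph{Martingale Limit Theory}.

\bibitem{MS} Gr\'egory Miermont and Sanchayan Sen, \emph{On breadth-first constructions of scaling limits of random graphs and random unicellular maps}, arXiv:1908.04403 (2019).

\bibitem{Ver} Vervaat, Ann. Probab. 7 (1979).

\end{thebibliography}
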